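# Strongly sealed $\kappa$-trees with $\kappa^{++}$ branches

## 1. A first guess: never more than $\kappa^+$ branches

Throughout, $\kappa$ is an uncountable regular cardinal. Take a tree of height $\kappa$ with fewer than $\kappa$ nodes on each level. Suppose that its cofinal branches are all there for good: no forcing adds one, unless it makes the cofinality of $\kappa$ countable. How many cofinal branches can such a tree have? The answer one would first guess is: $\kappa$, perhaps $\kappa^+$, but no more. Let us make this precise and test it.

**Definition 1 (normal trees, $\kappa$-trees).** For a tree $T$, $[T]$ is the set of its cofinal branches. A tree $T$ of height $\kappa$ is *normal* if (a) it has a unique root; (b) every node has at least two immediate successors; (c) every node has extensions at every higher level below $\kappa$; (d) at every limit level, distinct nodes have distinct sets of predecessors. A *$\kappa$-tree* is a normal tree of height $\kappa$ all of whose levels have size $<\kappa$.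

For example, $2^{<\kappa}$ is normal. It is a $\kappa$-tree exactly when $2^{|\alpha|}<\kappa$ for all $\alpha<\kappa$.

**Definition 2 (strongly sealed).** A normal tree $T$ of height $\kappa$ is *strongly sealed* if in every set-generic extension in which $\operatorname{cf}(\kappa)>\omega$, every cofinal branch through $T$ already belongs to the ground model.

It will be convenient to allow more than generic extensions. An *outer model* of $V$ here is a model $W\supseteq V$ of ZFC with the same ordinals. Set-generic extensions are examples.

**Lemma 3 (a sealed tree with $\kappa$ branches).** Let $T_{\rm fin}$ be the tree of all $x\in 2^{<\kappa}$ with finite support $\{\alpha\in\operatorname{dom}(x): x(\alpha)=1\}$. It is a $\kappa$-tree with exactly $\kappa$ branches, and in every outer model $W$ with $\operatorname{cf}^W(\kappa)>\omega$ all its cofinal branches lie in $V$.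

*Proof.* The root is $\emptyset$, every $x$ has the two successors $x^\frown 0$ and $x^\frown 1$, every $x$ can be prolonged by zeros, and two distinct sequences of limit length differ at some coordinate, hence have different predecessors. Level $i$ has size at most $|i|+\omega<\kappa$. Let $b:\kappa\to 2$ be a branch in $W$ with infinite support, and let $\gamma$ be the supremum of the first $\omega$ elements of the support. If $\gamma<\kappa$, then $b\restriction\gamma\in T_{\rm fin}$ has infinite support, which is impossible. So $\gamma=\kappa$ and $\operatorname{cf}^W(\kappa)=\omega$, contrary to assumption. Hence every branch in $W$ has finite support. Such a function is in $V$, and there are $\kappa$ of them. $\square$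

The restriction on cofinality is needed here. In an extension where $\operatorname{cf}(\kappa)=\omega$, the characteristic function of a cofinal $\omega$-sequence is a new branch of $T_{\rm fin}$.

Now try to get more branches.

*The full tree.* $2^{<\kappa}$ has $2^\kappa$ branches, but adding a Cohen subset of $\kappa$ with conditions of size $<\kappa$ adds no sequences of length $<\kappa$, so it keeps $\kappa$ regular, and it adds a branch. So $2^{<\kappa}$ is not strongly sealed.

*Products.* Given two trees $S,T$ of height $\kappa$, let the nodes be the pairs $(s,t)$ from the same level. Branches of the product are pairs of branches. So from trees with at most $\kappa^+$ branches we get at most $\kappa^+\cdot\kappa^+=\kappa^+$ branches.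

*A generic tree.* A sensible idea is to force a thin tree together with $\kappa^{++}$ branches, in the style of Kurepa trees. Here is what happens for $\kappa=\omega_1$.

**Lemma 4 (the generic tree is not sealed).** Assume CH. Let $\mathbb K$ consist of pairs $(t,f)$ such that for some countable ordinal $\alpha$ (the height): $t$ is a countable set of $0$-$1$-sequences of length $\le\alpha$, closed under initial segments, with $\emptyset\in t$; each $s\in t$ of length $<\alpha$ has $s^\frown0,s^\frown1\in t$ and an extension in $t$ of length $\alpha$; and $f$ maps a countable subset of $\omega_3$ into the top level $t\cap 2^\alpha$. Put $(t',f')\le(t,f)$ if $t$ is the set of members of $t'$ of length $\le\alpha$, $\operatorname{dom}f\subseteq\operatorname{dom}f'$, and $f(i)\subseteq f'(i)$ for $i\in \operatorname{dom} f$. Then $\mathbb K$ preserves cardinals and adds an $\omega_1$-tree $T$ with at least $\omega_3$ branches, but $T$ is not strongly sealed.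

*Proof.* *Closure.* Let $(t_n,f_n)$ be decreasing with heights $\alpha_n$. If the heights are eventually constant, so are the $t_n$, and the eventual $t_n$ with $\bigcup_n f_n$ is a lower bound. Otherwise let $\alpha=\sup_n\alpha_n$. Each $s\in\bigcup_nt_n$ can be extended successively to the levels $\alpha_n$, so it lies on a branch of length $\alpha$ through $\bigcup_nt_n$. Add to $\bigcup_n t_n$ one such branch for each $s$, and all $f(i)=\bigcup_nf_n(i)$. This gives a lower bound. So $\mathbb K$ is $\sigma$-closed.

*Chain condition.* By CH there are $\omega_1$ many possible $t$. Given $\omega_2$ conditions, thin them out so that $t$ is constant, the domains form a $\Delta$-system with root $r$, and $f\restriction r$ is constant. Any two are then compatible via $(t,f\cup f')$. So $\mathbb K$ has the $\omega_2$-c.c. and preserves cardinals.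

*The tree.* Let $T$ be the union of the $t$'s in the generic. Heights can be raised by one step, by putting $s^\frown0,s^\frown1$ above every top node and $f'(i)=f(i)^\frown 0$ or $f(i)^\frown1$ as we like, and closure takes care of limits. So $T$ is an $\omega_1$-tree; (d) holds because its nodes are sequences. Any $i<\omega_3$ can be put into $\operatorname{dom} f$, and for $i\ne j$ we can make $f(i)\ne f(j)$. So the branches $b_i=\bigcup f(i)$ are $\omega_3$ many distinct branches.

*A new branch.* Force over $V[G]$ with $T$ itself, longer nodes being stronger. In $\mathbb K*\dot T$ the pairs $(p,s)$ with $s$ in the top level of $t_p$ are dense: given $(p,\dot x)$, extend $p$ to decide $\dot x=s$ with $s\in t_p$, then extend $s$ to the top level. This dense set is $\sigma$-closed by the argument above, adding $\bigcup_n s_n$ to the new top level. So $\mathbb K*\dot T$ preserves $\omega_1$. The generic branch is cofinal, and it differs from each $c\in[T]^{V[G]}$, because the nodes of $T$ off $c$ are dense. $\square$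

The construction stops working at one place: the generic branches do not exclude one more generic branch. To seal a tree, a branch must be forced to be something that cannot be new.

Three known facts frame the question, which is taken from Yair Hayut and Sandra Müller, "Perfect Subtree Property for Weakly Compact Cardinals", arXiv:1910.05159 (2019). First, strongly sealed trees with $\kappa$ many branches exist in ZFC (Lemma 3). Second, if there is a Woodin cardinal $\delta>\kappa$, then there is no strongly sealed $\kappa$-tree with at least $\kappa^+$ many branches. Third, if $\kappa^+$ is computed correctly by $L$, then there is a tree $T\subseteq2^{<\kappa}$ with exactly $\kappa^+$ many branches such that no model in which $\kappa$ has uncountable cofinality contains a non-constructible cofinal branch through $T$. The analogous result, with set-forcing absoluteness, holds when $\kappa^+$ is computed correctly by the Jensen–Steel core model $K$ and there is no inner model with a Woodin cardinal. In particular, in these situations there is a strongly sealed $\kappa$-tree with exactly $\kappa^+$ many branches. We shall not use the second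 and third facts.

The question is whether, for some uncountable regular $\kappa$, it is consistent that there is a strongly sealed $\kappa$-tree with $\kappa^{++}$ many branches. Everything so far fits the guess "no". The guess is wrong.

## 2. Theorems A and B: thin sealed trees over $L$

**Theorem A.** Assume $V=L$ and let $\kappa$ be an uncountable regular cardinal. There is a $\kappa$-closed, $\kappa^+$-c.c. (hence cardinal-preserving) forcing $\mathbb P$ such that in $V^{\mathbb P}$ there is a strongly sealed $\kappa$-tree with exactly $\kappa^{++}$ branches.

Since Con(ZFC) implies Con(ZFC $+\,V=L$), it follows that if ZFC is consistent, then so is ZFC + "there is a strongly sealed $\omega_1$-tree with exactly $\omega_3=\omega_1^{++}$ branches". Theorem A is a special case of the following.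

**Theorem B.** Assume $\kappa$ is uncountable regular, $\kappa^{<\kappa}=\kappa$, and $\mu>\kappa$ satisfies

> (H) $\mu=(\chi^+)^L$ for some $L$-cardinal $\chi\ge\kappa$, and no $\delta$ with $\kappa<\delta<\mu$ is inaccessible in $L$.

There is a $\kappa$-closed, $\kappa^+$-c.c. forcing $\mathbb P$ such that in $V^{\mathbb P}$, for every cardinal $\theta$ with $\kappa\le\theta\le|\mu|$, there is a $\kappa$-tree $T$ with exactly $\theta$ branches with the following property. In *every* outer model $W\supseteq V^{\mathbb P}$ of ZFC with the same ordinals and $\operatorname{cf}^W(\kappa)>\omega$, all cofinal branches of $T$ lie in $V^{\mathbb P}$. In particular $T$ is strongly sealed.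

To get Theorem A, assume $V=L$ and take $\mu=\theta=\kappa^{++}$ and $\chi=\kappa^+$. GCH gives $\kappa^{<\kappa}=\kappa$. The only cardinal strictly between $\kappa$ and $\kappa^{++}$ is the successor cardinal $\kappa^+$, so (H) holds. Likewise, if $V=L$ and there are no inaccessibles above $\kappa$, then for any cardinal $\theta\ge\kappa$ the choice $\chi=\theta$, $\mu=\theta^+$ gives trees with exactly $\theta$ branches.

From now on fix $\kappa$ and a $\mu$ satisfying (H).

## 3. Following an element of $L_\mu$ through small collapses

We want each branch to be attached to an element $x$ of $L_\mu$: the branch should record the images of $x$ in small transitive collapses. Write $\mathrm{ZF}^-$ for ZF without the power set axiom. We use these textbook facts about $L$.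

1. (F1) If $\mu$ is an uncountable regular cardinal of $L$, then $L_\mu\models\mathrm{ZF}^-+V=L$.
2. (F2) Every transitive set model of $\mathrm{ZF}^-+V=L$ is $L_\gamma$, where $\gamma$ is its set of ordinals.
3. (F3) There is a well-order $<_L$ of $L$, defined by one formula over every $L_\gamma\models\mathrm{ZF}^-+V=L$. For such $\gamma<\gamma'$ the order of $L_\gamma$ is an initial segment of that of $L_{\gamma'}$, and every $x\in L_\gamma$ is the $\xi$-th element of it for some $\xi<\gamma$.
4. (F4) If $\eta\le\delta$ and $\delta$ is infinite, every constructible function from $\eta$ to $\delta$ lies in $L_{(\delta^+)^L}$. GCH holds in $L$.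

**Definition 5 (the family $\mathcal S$).** Let
$$\mathcal S=\{N\prec L_\mu:\ |N|<\kappa,\ \kappa\in N,\ N\cap\kappa\in\kappa\},\qquad \operatorname{ht}(N)=N\cap\kappa .$$
For $N\in\mathcal S$ let $\pi_N:N\to\bar N$ be the transitive collapse. If $M,N\in\mathcal S$ have the same height and $M\cong N$, let $\sigma_{MN}=\pi_N^{-1}\circ\pi_M:M\to N$ be the unique isomorphism.

**Lemma 6.** (i) $\bar N=L_\nu$ for some $\nu<\kappa$; moreover $\pi_N(\xi)=\xi$ for $\xi<\operatorname{ht}(N)$ and $\pi_N(\kappa)=\operatorname{ht}(N)$.

(ii) Every $A\in[L_\mu]^{<\kappa}$ is included in some $N\in\mathcal S$.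

(iii) The union of a $\subseteq$-chain of fewer than $\kappa$ members of $\mathcal S$ (at least one) is in $\mathcal S$.

(iv) If $M\subseteq N$ are in $\mathcal S$, then $M\prec N$.

(v) If $\sigma_{MN}$ is defined, it fixes $\kappa$ and all ordinals $<\operatorname{ht}(M)$. If also $K\in\mathcal S$ and $K\subseteq M$, then $K'=\sigma_{MN}[K]\in\mathcal S$, $\operatorname{ht}K'=\operatorname{ht}K$, and $\pi_{K'}\circ\sigma_{MN}\restriction K=\pi_K$.

*Proof.* (i) $\bar N$ is a transitive model of $\mathrm{ZF}^-+V=L$ of size $<\kappa$; use (F2). Since $\operatorname{ht}(N)\subseteq N$ and $N\cap\kappa=\operatorname{ht}(N)$, the rest is immediate.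

(ii) Build $N_n\prec L_\mu$ of size $<\kappa$ with $A\cup\{\kappa\}\subseteq N_0$ and $N_n\cup\sup(N_n\cap\kappa)\subseteq N_{n+1}$. This is possible since $\kappa$ is regular. Let $N=\bigcup_nN_n$. As $\kappa$ is regular and uncountable, $|N|<\kappa$ and $N\cap\kappa=\sup_n\sup(N_n\cap\kappa)<\kappa$ is an ordinal; here enlarge $N_{n+1}$ so that it also contains the ordinal $\sup(N_n\cap\kappa)$.

(iii) Unions of elementary chains are elementary, and regularity of $\kappa$ bounds the size and the height.

(iv) Both are elementary in $L_\mu$.

(v) By (i), $\pi_M$ and $\pi_N$ agree on these ordinals. Since $K\prec M$ by (iv), $K'\prec N\prec L_\mu$. Since $\sigma_{MN}(\kappa)=\kappa$, elements of $K'$ below $\kappa$ are images of elements of $K$ below $\kappa$, and those are fixed. So $K'\cap\kappa=K\cap\kappa$. The map $\pi_{K'}\circ\sigma_{MN}\restriction K$ is an isomorphism of $K$ onto a transitive set, hence equals $\pi_K$. $\square$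

The plan is to attach to $x$ the function $\alpha\mapsto\pi_N(x)$, where $N\ni x$ has height $\alpha$. Values at $\alpha$ lie in a small set, so levels have a chance of being small. But the value must depend on $\alpha$ only. At $\kappa^+$, for ordinals, it does.

**Lemma 7.** Suppose $\mu=(\kappa^+)^L$. For $0<\xi<\mu$ let $h_\xi$ be the $<_L$-least surjection of $\kappa$ onto $\xi$. If $\xi\in N\in\mathcal S$, then $N\cap\xi=h_\xi[\operatorname{ht}N]$. So $\pi_N(\xi)=\operatorname{otp}(h_\xi[\operatorname{ht}N])$ depends only on the height of $N$.

*Proof.* By (F4), $h_\xi\in L_\mu$, and it is definable from $\kappa,\xi$, so $h_\xi\in N$. Hence $h_\xi[N\cap\kappa]\subseteq N$. If $\eta\in N\cap\xi$, elementarity gives $\gamma\in N\cap\kappa$ with $h_\xi(\gamma)=\eta$. Finally $\pi_N(\xi)=\operatorname{otp}(N\cap\xi)$. $\square$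

The argument used that $\xi$ is the image of $\kappa$. At $\kappa^{++}$ this fails for the very first new label, $x=\kappa^+$.

**Lemma 8.** Assume $V=L$ and $\mu=\kappa^{++}$. There are club many $\alpha<\kappa$ for which there are $N\subsetneq M$ in $\mathcal S$, both of height $\alpha$, with $\pi_N(\kappa^+)<\pi_M(\kappa^+)$.

*Proof.* By Lemma 6 build a $\subseteq$-increasing chain $\langle N_i:i<\kappa\rangle$ in $\mathcal S$ with $N_i\cup\{\operatorname{ht}N_i\}\subseteq N_{i+1}$, taking unions at limits. The union has size at most $\kappa$, so there is $\delta<\kappa^+$ above all its elements below $\kappa^+$. The sequence $\langle N_i:i<\kappa\rangle$ has hereditary size at most $\kappa^+$, so it belongs to $L_{\kappa^{++}}$. Build a second chain $\langle M_i:i<\kappa\rangle$ in the same way, with $\delta$ and $\langle N_i:i<\kappa\rangle$ in $M_0$. The functions $i\mapsto\operatorname{ht}N_i$ and $i\mapsto\operatorname{ht}M_i$ are increasing and continuous, so for club many limit $\alpha$ we have $\operatorname{ht}N_\alpha=\operatorname{ht}M_\alpha=\alpha$. For $i<\alpha$ we have $i\in M_\alpha$, so $N_i\in M_\alpha$. Then $|N_i|\in M_\alpha\cap\kappa=\alpha$,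 so $M_\alpha$ contains a surjection of $|N_i|$ onto $N_i$ and all ordinals below $|N_i|$, whence $N_i\subseteq M_\alpha$. Thus $N_\alpha=\bigcup_{i<\alpha}N_i\subseteq M_\alpha$. Further $\delta\in M_\alpha$ lies above $N_\alpha\cap\kappa^+$. Note that $\kappa^+$, the largest cardinal of $L_\mu$, is in both models. Hence $\pi_{M_\alpha}(\kappa^+)=\operatorname{otp}(M_\alpha\cap\kappa^+)\ge\operatorname{otp}(N_\alpha\cap\kappa^+)+1>\pi_{N_\alpha}(\kappa^+)$. $\square$

So $\mathcal S$ is too rich: models of one height disagree about a common element. The way past this is to use a subfamily $\mathcal G\subseteq\mathcal S$ whose members of the same height are isomorphic by maps that are the identity on common elements, and which still covers all of $L_\mu$. We first say exactly what is needed, then see why it seals, and only at the end force such a $\mathcal G$.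

## 4. Sealing systems

An ordinal $\alpha>0$ is a *limit point* of a set $X$ of ordinals if $\sup(X\cap\alpha)=\alpha$.

**Definition 9 (sealing system).** For $\mathcal G\subseteq\mathcal S$ consider:

* (S1) If $M,N\in\mathcal G$ and $\operatorname{ht}M=\operatorname{ht}N$, then $M\cong N$, $\sigma_{MN}$ is the identity on $M\cap N$, and $K\in\mathcal G$, $K\subseteq M$ imply $\sigma_{MN}[K]\in\mathcal G$.
* (S2) If $K\subseteq N$ are in $\mathcal G$, $\beta\in\operatorname{ht}[\mathcal G]$ and $\operatorname{ht}K<\beta<\operatorname{ht}N$, then there is $M\in\mathcal G$ with $\operatorname{ht}M=\beta$ and $K\subseteq M\subseteq N$.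
* (S3) If $N\in\mathcal G$ and $\operatorname{ht}N$ is a limit point of $\operatorname{ht}[\mathcal G]$, then every finite subset of $N$ is included in some $M\in\mathcal G$ with $M\subsetneq N$.

A *sealing system* is a $\mathcal G\subseteq\mathcal S$ satisfying (S1)–(S3) such that $\mathcal G$ is directed under $\subseteq$, every finite subset of $L_\mu$ is included in a member of $\mathcal G$, and $C:=\operatorname{ht}[\mathcal G]$ is club in $\kappa$.

Condition (S1) will make the value at height $\alpha$ well defined, (S2) fills in missing heights, and (S3) is what Fodor's theorem will press down on.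

*Example.* Let $\langle N_i:i<\kappa\rangle$ be a continuous increasing chain in $\mathcal S$ with strictly increasing heights. Then $\mathcal G=\{N_i:i<\kappa\}$ satisfies (S1), since there is one model per height, and (S2), since it is a chain. It satisfies (S3): if $\operatorname{ht}N_i$ is a limit of heights, then $i$ is a limit, $N_i=\bigcup_{k<i}N_k$, and a finite subset of $N_i$ lies in some $N_k$. It is directed, with club set of heights. If $|\mu|=\kappa$, we can arrange that the chain covers $L_\mu$, and we have a sealing system. If $|\mu|>\kappa$, no chain covers: a chain satisfying (S1) has, by the next lemma, at most one model per height, so its union has size at most $\kappa$. The two models of Lemma 8, by contrast, violate (S1), again by the next lemma.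

**Lemma 10.** If $\mathcal G\subseteq\mathcal S$ satisfies (S1) and $M\subsetneq N$ are in $\mathcal G$, then $\operatorname{ht}M<\operatorname{ht}N$.

*Proof.* Clearly $\operatorname{ht}M\le\operatorname{ht}N$. Suppose the heights are equal. Then $\sigma_{NM}:N\to M$ is injective and is the identity on $M\cap N=M$. For $x\in N$ we have $\sigma_{NM}(x)\in M$, so $\sigma_{NM}(\sigma_{NM}(x))=\sigma_{NM}(x)$. By injectivity $x=\sigma_{NM}(x)\in M$. So $M=N$, a contradiction. $\square$

**Lemma 11.** Let $\mathcal G$ be a sealing system.

(i) If $K\in\mathcal G$, $\beta\in C$ and $\beta>\operatorname{ht}K$, there is $M\in\mathcal G$ with $K\subseteq M$ and $\operatorname{ht}M=\beta$.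

(ii) If $K,N\in\mathcal G$, $x\in K\cap N$ and $\operatorname{ht}K<\operatorname{ht}N$, there is $K'\in\mathcal G$ with $x\in K'\subseteq N$ and $\operatorname{ht}K'=\operatorname{ht}K$.

*Proof.* (i) Take $N_1\in\mathcal G$ with $\operatorname{ht}N_1>\beta$ and, by directedness, $N^*\in\mathcal G$ with $K\cup N_1\subseteq N^*$. Apply (S2) to $K\subseteq N^*$ and $\beta$.

(ii) Take $N^*\in\mathcal G$ with $K\cup N\subseteq N^*$. If $\operatorname{ht}N^*=\operatorname{ht}N$, then $N^*=N$ by Lemma 10, and $K'=K$ works. Otherwise (S2), applied to $K\subseteq N^*$ and $\beta=\operatorname{ht}N$, gives $M\in\mathcal G$ with $K\subseteq M\subseteq N^*$ and $\operatorname{ht}M=\operatorname{ht}N$. Put $K'=\sigma_{MN}[K]$. By (S1), $K'\in\mathcal G$; by Lemma 6(v), $\operatorname{ht}K'=\operatorname{ht}K$; and clearly $K'\subseteq N$. Since $x\in M\cap N$, (S1) gives $x=\sigma_{MN}(x)\in K'$. $\square$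

## 5. The tree of threads of a sealing system

Let $\mathcal G$ be a sealing system. By (S1) all $N\in\mathcal G$ of height $\alpha$ have the same collapse, which we call $\bar N_\alpha$. Let $*=\kappa$; by Lemma 6(i) it is not an element of any $\bar N_\alpha$.

**Definition 12 (threads).** For $x\in L_\mu$ define $c_x$ on $C$ by $c_x(\alpha)=\pi_N(x)$ if there is $N\in\mathcal G$ with $\operatorname{ht}N=\alpha$ and $x\in N$, and $c_x(\alpha)=*$ otherwise. Let $c_*$ be the function on $C$ with constant value $*$. Let
$$T'=\{c_x\restriction(C\cap(\alpha+1)):\alpha\in C,\ x\in L_\mu\cup\{*\}\},$$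
ordered by inclusion.

The value does not depend on $N$: if $x\in N\cap N'$ and both have height $\alpha$, then $\sigma_{NN'}(x)=x$, that is, $\pi_N(x)=\pi_{N'}(x)$. By covering and Lemma 11(i), the set of $\alpha$ with $c_x(\alpha)\ne*$ is a nonempty final segment of $C$. For instance, $c_\kappa(\alpha)=\alpha$ for all $\alpha\in C$, and $c_\xi(\alpha)=\xi$ for $\xi<\kappa$ and $\alpha>\xi$ in $C$. For brevity we write $s\restriction(\alpha+1)$ for $s\restriction(C\cap(\alpha+1))$.

**Lemma 13 (coherence).** If $c_x(\alpha)=c_y(\alpha)\ne*$, then $c_x\restriction(\alpha+1)=c_y\restriction(\alpha+1)$.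

*Proof.* Let $x\in N$ and $y\in N'$ with $N,N'\in\mathcal G$ of height $\alpha$ and $\pi_N(x)=\pi_{N'}(y)$. So $\sigma_{NN'}(x)=y$. Let $\beta\in C\cap\alpha$ with $c_x(\beta)\neq*$. Some $K\in\mathcal G$ of height $\beta$ contains $x$, so Lemma 11(ii) gives $K'\in\mathcal G$ with $x\in K'\subseteq N$ and $\operatorname{ht}K'=\beta$. By (S1), $K''=\sigma_{NN'}[K']\in\mathcal G$. It has height $\beta$ and contains $y$, and by Lemma 6(v) $c_y(\beta)=\pi_{K''}(y)=\pi_{K'}(x)=c_x(\beta)$. The same argument with $x,y$ exchanged shows that $c_y(\beta)\ne*$ implies $c_x(\beta)=c_y(\beta)$. So the two functions agree below $\alpha$. $\square$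

Enumerate $C=\{C(i):i<\kappa\}$ increasingly. Level $i$ of $T'$ consists of the nodes with domain $C\cap(C(i)+1)$. A node with last value $*$ is constantly $*$.

**Lemma 14.** The levels of $T'$ have size $<\kappa$; every node extends to all higher levels; at limit levels distinct nodes have distinct sets of predecessors. The functions $c_x$ $(x\in L_\mu)$ and $c_*$ are pairwise distinct.

*Proof.* *Levels.* By Lemma 13 a node is determined by its level and its last value, which lies in $\bar N_\alpha\cup\{*\}$ with $\alpha=C(i)$. This set has size $<\kappa$.

*Extensions.* Every node is an initial part of some $c_x$ or of $c_*$.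

*Limit levels.* Let $i$ be a limit and $\alpha=C(i)$. Since $C$ is closed, $\alpha$ is a limit point of $C$. Let $s\ne t$ have domain $C\cap(\alpha+1)$. We show that they differ below $\alpha$. Fix $N\in\mathcal G$ of height $\alpha$. First let $s(\alpha)\ne*\ne t(\alpha)$. With $x=\pi_N^{-1}(s(\alpha))$ and $y=\pi_N^{-1}(t(\alpha))$, Lemma 13 gives $s=c_x\restriction(\alpha+1)$ and $t=c_y\restriction(\alpha+1)$, so $x\ne y$. By (S3) there is $M\in\mathcal G$ with $x,y\in M\subsetneq N$. By Lemma 10, $\beta=\operatorname{ht}M<\alpha$, and $s(\beta)=\pi_M(x)\ne\pi_M(y)=t(\beta)$. Now let, say, $t(\alpha)=*\ne s(\alpha)$. Then $t$ is constantly $*$, while with $x$ as before (S3) gives $M\in \mathcal G$ with $x\in M\subsetneq N$, so $s(\operatorname{ht}M)\ne*$.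

*Distinctness.* For $x\ne y$ some $M\in\mathcal G$ contains both, and $\pi_M(x)\ne\pi_M(y)$. Also $c_x$ takes a value other than $*$. $\square$

Conditions (a) and (b) of normality are missing; they are cheap and come in Section 8. The issue now is whether an outer model can have a further branch.

## 6. The branches in an outer model form some $L_{\mu^*}$

**Theorem 15.** Let $\mathcal G\in V$ be a sealing system, and let $W\supseteq V$ be an outer model of ZFC with the same ordinals and $\operatorname{cf}^W(\kappa)>\omega$. Then $[T']^W=\{c_x:x\in L_\mu\}\cup\{c_*\}\subseteq V$.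

Here is why this should be true. A branch $B$ in $W$ picks an element $B(\alpha)$ of $\bar N_\alpha$ for all large $\alpha$. By Fodor, the $\bar N_\alpha$ are linked by elementary maps that move $B(\beta)$ to $B(\beta')$. So all branches together form a kind of limit model. It is elementarily equivalent to $L_\mu$, and well-founded because $\operatorname{cf}(\kappa)>\omega$, so it is some $L_{\mu^*}$. A new branch would be an element of $L_{\mu^*}$ outside the range of a natural embedding $L_\mu\to L_{\mu^*}$. Hypothesis (H) leaves room only for the identity.

We work in $W$ for the rest of this section and the next. Identify cofinal branches with functions $B$ on $C$ all of whose restrictions $B\restriction(\alpha+1)$, $\alpha\in C$, are in $T'$. Let $\mathfrak B=[T']^W\setminus\{c_*\}$.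

**Step 1.** *This step collects what Lemma 13 says about an arbitrary branch.* Let $B\in\mathfrak B$. Some value of $B$ is not $*$, and then no later value is $*$, because a node with last value $*$ is constantly $*$. So there is $\delta_B<\kappa$ such that $B(\alpha)\in\bar N_\alpha$ for all $\alpha\in C\setminus\delta_B$. For such $\alpha$, any $N\in\mathcal G$ of height $\alpha$ and $x=\pi_N^{-1}(B(\alpha))$, we have $B\restriction(\alpha+1)=c_x\restriction(\alpha+1)$ by Lemma 13. Moreover, if $B(\alpha)=B'(\alpha)\ne*$, then $B,B'$ agree up to $\alpha$. So distinct $B,B'\in\mathfrak B$ satisfy $B(\alpha)\ne B'(\alpha)$ for all large $\alpha\in C$.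

**Step 2.** *This step links different heights by elementary maps that respect finitely many given branches.*

**Lemma 16.** For $B_1,\dots,B_k\in\mathfrak B$ $(k\ge0)$ there is $\beta_0<\kappa$ such that for all $\beta<\beta'$ in $C\setminus(\beta_0+1)$ there are $M'\subseteq M''$ in $\mathcal G$ of heights $\beta,\beta'$ and $x_1,\dots,x_k\in M'$ with $B_i(\beta)=\pi_{M'}(x_i)$ and $B_i(\beta')=\pi_{M''}(x_i)$ for all $i$.

*Proof.* Let $\delta<\kappa$ be at least as large as all $\delta_{B_i}$. For each limit point $\alpha\in(\delta,\kappa)$ of $C$ choose $N_\alpha\in\mathcal G$ of height $\alpha$. By (S3) choose $M_\alpha\in\mathcal G$ with $M_\alpha\subsetneq N_\alpha$ containing all $\pi_{N_\alpha}^{-1}(B_i(\alpha))$. By Lemma 10, $g(\alpha)=\operatorname{ht}M_\alpha<\alpha$.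

Let $\nu=\operatorname{cf}^W(\kappa)$, an uncountable regular cardinal of $W$. The limit points of $C$ are closed and unbounded in $\kappa$, so there is an increasing continuous sequence $\langle\kappa_\xi:\xi<\nu\rangle$, cofinal in $\kappa$, of limit points of $C$ above $\delta$. For limit $\xi<\nu$ we have $g(\kappa_\xi)<\kappa_\xi=\sup_{\zeta<\xi}\kappa_\zeta$, so the least $\zeta$ with $g(\kappa_\xi)\le\kappa_\zeta$ is below $\xi$. By Fodor's theorem this $\zeta$ is constant on a stationary subset of $\nu$. Let $\beta_0=\kappa_\zeta$ for the constant value $\zeta$, and let $D$ be the set of the $\kappa_\xi$ with $\xi$ in the stationary set. Then $D$ is unbounded in $\kappa$ and $g(\alpha)\le\beta_0$ for $\alpha\in D$.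

Given $\beta<\beta'$ in $C\setminus(\beta_0+1)$, pick $\alpha\in D$ above $\beta'$ and let $x_i=\pi_{N_\alpha}^{-1}(B_i(\alpha))\in M_\alpha$. As $\operatorname{ht}M_\alpha\le\beta_0<\beta'<\alpha$, (S2) gives $M''\in\mathcal G$ of height $\beta'$ with $M_\alpha\subseteq M''\subseteq N_\alpha$. As $\operatorname{ht}M_\alpha<\beta<\beta'$, (S2) gives $M'\in\mathcal G$ of height $\beta$ with $M_\alpha\subseteq M'\subseteq M''$. By Step 1, $B_i\restriction(\alpha+1)=c_{x_i}\restriction(\alpha+1)$. Since $x_i\in M'\subseteq M''$, this gives $B_i(\beta)=\pi_{M'}(x_i)$ and $B_i(\beta')=\pi_{M''}(x_i)$. $\square$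

In Lemma 16 put $f=\pi_{M''}\circ\pi_{M'}^{-1}:\bar N_\beta\to\bar N_{\beta'}$. Since $M'\prec M''$, this map is elementary. By Lemma 6(i),
$$f\restriction\beta=\mathrm{id},\qquad f(B_i(\beta))=B_i(\beta')\quad(1\le i\le k). \tag{1}$$
Hence, for each formula $\varphi$, the truth value of "$\bar N_\beta\models\varphi[B_1(\beta),\dots,B_k(\beta)]$" is constant for $\beta\in C\setminus(\beta_0+1)$. Call this *eventual constancy*.

**Step 3.** *This step turns the set of branches into a model and computes its theory.* Define $E$ on $\mathfrak B$ by: $B\,E\,B'$ iff $B(\beta)\in B'(\beta)$ for all large $\beta\in C$. Let $\mathfrak M=(\mathfrak B,E)$.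

**Lemma 17.** $\mathfrak M\models\varphi[\vec B]$ iff $\bar N_\beta\models\varphi[\vec B(\beta)]$ for all sufficiently large $\beta\in C$.

*Proof.* By induction on $\varphi$. For $v_1\in v_2$ this is the definition of $E$. For $v_1=v_2$ it is the last sentence of Step 1. For negation: $\mathfrak M\models\neg\varphi[\vec B]$ iff it is not the case that $\bar N_\beta\models\varphi[\vec B(\beta)]$ for all large $\beta$. By eventual constancy this holds iff $\bar N_\beta\models\neg\varphi[\vec B(\beta)]$ for all large $\beta$. Conjunction is clear. Let $\varphi$ be $\exists w\,\psi$.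

If $\mathfrak M\models\psi[B,\vec B]$, then for all large $\beta$ we have $\bar N_\beta\models\psi[B(\beta),\vec B(\beta)]$ by the induction hypothesis, hence $\bar N_\beta\models\exists w\,\psi[w,\vec B(\beta)]$.

Conversely, suppose $\bar N_\beta\models\exists w\,\psi[w,\vec B(\beta)]$ for all large $\beta$. Take $\beta_0$ from Lemma 16 for $\vec B$, enlarged so that this holds for all $\beta>\beta_0$ in $C$. For such $\beta$ let $w_\beta$ be the $<_L$-least witness in $\bar N_\beta$. We show that the $w_\beta$ lie on one branch. Let $\beta<\beta'$ be in $C\setminus(\beta_0+1)$, and take $M'\subseteq M''$ and $\vec x$ from Lemma 16. Since $\pi_{M'}:M'\cong\bar N_\beta$ maps $\vec x$ to $\vec B(\beta)$ and $M'\prec L_\mu$, we have $L_\mu\models\exists w\,\psi[w,\vec x]$. Let $w$ be the $<_L$-least witness in $L_\mu$. It is definable from $\vec x$ in $L_\mu$, so $w\in M'\subseteq M''$. By elementarity $\pi_{M'}(w)$ and $\pi_{M''}(w)$ are the $<_L$-least witnesses in $\bar N_\beta$ and $\bar N_{\beta'}$. Thus $c_w(\beta)=w_\beta$ and $c_w(\beta')=w_{\beta'}$. By Lemma 13 there is exactly one node with domain $C\cap(\beta+1)$ and last value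 $w_\beta$, namely $c_w\restriction(\beta+1)$, and it is extended by the unique node with domain $C\cap(\beta'+1)$ and last value $w_{\beta'}$. So the union of these nodes over all $\beta\in C\setminus(\beta_0+1)$ is some $B\in\mathfrak B$ with $B(\beta)=w_\beta$ for all these $\beta$. By the induction hypothesis $\mathfrak M\models\psi[B,\vec B]$. $\square$

**Step 4.** *This step shows that $\mathfrak M$ is well-founded, which is the second use of $\operatorname{cf}(\kappa)>\omega$.* Suppose $B_{n+1}\,E\,B_n$ for all $n<\omega$. Choose $\beta_n<\kappa$ with $B_{n+1}(\beta)\in B_n(\beta)$ for all $\beta\in C\setminus\beta_n$. As $\operatorname{cf}(\kappa)>\omega$, there is $\beta\in C$ above all $\beta_n$. Then $\langle B_n(\beta):n<\omega\rangle$ is $\in$-descending, a contradiction.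

**Step 5.** *This step identifies the collapse of $\mathfrak M$ and embeds $L_\mu$ in it.* By Lemma 17 for sentences, and since $\bar N_\beta$ is isomorphic to an elementary submodel of $L_\mu$, we have $\mathfrak M\equiv L_\mu$. So $\mathfrak M$ is extensional, and by (F2) its transitive collapse is $L_{\mu^*}$ for some ordinal $\mu^*$. In particular $L_{\mu^*}\subseteq L$. Write $[B]\in L_{\mu^*}$ for the image of $B$ under the collapse, and put $j(x)=[c_x]$ for $x\in L_\mu$.

The map $j:L_\mu\to L_{\mu^*}$ is elementary. To see this, let $x_1,\dots,x_k\in L_\mu$. By covering and Lemma 11(i), for all large $\alpha\in C$ there is $N\in\mathcal G$ of height $\alpha$ containing all $x_i$, and then $c_{x_i}(\alpha)=\pi_N(x_i)$. So $\bar N_\alpha\models\varphi[c_{x_1}(\alpha),\dots,c_{x_k}(\alpha)]$ iff $N\models\varphi[\vec x]$ iff $L_\mu\models\varphi[\vec x]$. By Lemma 17 this is equivalent to $L_{\mu^*}\models\varphi[j(x_1),\dots,j(x_k)]$.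

## 7. Without inaccessibles of $L$ in between, the embedding is the identity

We finish the proof of Theorem 15 by showing that $\mu^*=\mu$ and $j=\mathrm{id}$.

**Step 6.** *This step shows $j(\xi)=\xi$ for all $\xi\le\kappa$.* Let $[B]\in j(\kappa)=[c_\kappa]$. Then $B(\alpha)\in c_\kappa(\alpha)=\alpha$ for all large $\alpha\in C$. For large $\beta<\alpha$ in $C$, let $f:\bar N_\beta\to\bar N_\alpha$ be the map from (1) for the single branch $B$. It is the identity on $\beta$, so $B(\alpha)=f(B(\beta))=B(\beta)$. So $B$ is eventually constant with some value $\xi<\kappa$. Since $c_\xi(\alpha)=\xi$ for $\alpha>\xi$ in $C$, the branches $B$ and $c_\xi$ agree on a final segment of $C$, so $B=c_\xi$. Hence $j(\kappa)=\{j(\xi):\xi<\kappa\}$. So $j\restriction\kappa$ is an order isomorphism of the ordinal $\kappa$ onto the ordinal $j(\kappa)$. It is therefore the identity, and $j(\kappa)=\kappa$.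

**Step 7.** *This step shows that $j$ fixes every ordinal below $\mu$; here (H) is used.* Otherwise let $\delta$ be the least ordinal moved. Since $j$ is order preserving, $j(\delta)>\delta$, and $\kappa<\delta<\mu$ by Step 6. As $\mu$ is an $L$-cardinal, $(\delta^+)^L\le\mu$. By (F4) every constructible function from an ordinal $\eta<\delta$ to $\delta$ lies in $L_\mu$. The same argument for other ordinals shows that $L_\mu$ computes the $L$-cardinals below $\mu$ correctly.

*$\delta$ is a cardinal of $L$.* Otherwise let $s\in L$ map some $\eta<\delta$ onto $\delta$. Then $s\in L_\mu$, and by elementarity $j(s)$ maps $j(\eta)=\eta$ onto $j(\delta)$. For $i<\eta$ we have $j(s)(i)=j(s)(j(i))=j(s(i))=s(i)<\delta$. So $\delta\in j(\delta)$ is not in the range, a contradiction.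

*$\delta$ is regular in $L$.* Otherwise let $s\in L$ map some $\eta<\delta$ cofinally into $\delta$. As before $j(s)(i)=s(i)<\delta$ for $i<\eta$, but $j(s)$ is cofinal in $j(\delta)>\delta$, a contradiction.

*$\delta$ is a limit cardinal of $L$.* Otherwise $\delta=(\eta^+)^L$ for an $L$-cardinal $\eta<\delta$, and $j(\eta)=\eta$. In $L_\mu$ there are no cardinals strictly between $\eta$ and $\delta$, so in $L_{\mu^*}$ there are none strictly between $\eta$ and $j(\delta)$. But $\eta<\delta<j(\delta)$, and $\delta$ is a cardinal of $L$, hence of $L_{\mu^*}\subseteq L$. This is a contradiction.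

So $\delta$ is an uncountable regular limit cardinal of $L$, and by GCH in $L$ it is inaccessible in $L$. This contradicts (H).

**Step 8.** *This step passes from ordinals to all sets.* By Step 7, $\mu\le\mu^*$. Let $x\in L_\mu$. By (F3), $x$ is the $\xi$-th element of $<_L$ for some $\xi<\mu$. So $j(x)$ is the $j(\xi)$-th, that is the $\xi$-th, element of the order $<_L$ of $L_{\mu^*}$. The order of $L_\mu$ is an initial segment of it, so $j(x)=x$.

**Step 9.** *This step shows $\mu^*=\mu$; it uses that $\mu$ is a successor cardinal of $L$.* Since $\mu=(\chi^+)^L$, $L_\mu\models$ "$\chi$ is the largest cardinal". As $j(\chi)=\chi$, also $L_{\mu^*}\models$ "$\chi$ is the largest cardinal". If $\mu<\mu^*$, then $\mu\in L_{\mu^*}$ is an $L$-cardinal, hence a cardinal of $L_{\mu^*}\subseteq L$ above $\chi$, a contradiction.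

**Step 10.** *This step concludes.* Let $B\in\mathfrak B$. Then $x:=[B]\in L_{\mu^*}=L_\mu$, and $[B]=x=j(x)=[c_x]$. The collapse is injective, so $B=c_x$. Conversely, all $c_x$ and $c_*$ are branches of $T'$. This proves Theorem 15. $\square$

## 8. Exactly $\theta$ branches, and normality

For $|\mu|$ branches, $T'$ itself will do. For fewer branches we keep only the threads of the ordinals below $\theta$. We must make sure that no other thread gets in as a limit of these.

**Lemma 18.** Let $\mathcal G$ be a sealing system and $\theta<\mu$ an ordinal. Then $\mathcal G^\theta=\{N\in\mathcal G:\theta\in N\}$ is a sealing system.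

*Proof.* (S1): Let $M,N\in\mathcal G^\theta$ have equal height. Since $\theta\in M\cap N$, $\sigma_{MN}(\theta)=\theta$. So if $\theta\in K\subseteq M$ and $K\in\mathcal G$, then $\theta\in\sigma_{MN}[K]\in\mathcal G$. The rest of (S1) is inherited. (S2): if $\theta\in K\subseteq M$, then $\theta\in M$. (S3) and covering: add $\theta$ to the given finite set; a limit point of $\operatorname{ht}[\mathcal G^\theta]$ is a limit point of $\operatorname{ht}[\mathcal G]$. Directedness is clear. By Lemma 11(i), if $K\in\mathcal G^\theta$, then every $\beta>\operatorname{ht}K$ in $C$ is the height of a member of $\mathcal G^\theta$. So $\operatorname{ht}[\mathcal G^\theta]$ is a nonempty final segment of $C$, hence club. $\square$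

For $\theta<\mu$ form the threads $c_x$ and the tree $T'$ from $\mathcal G^\theta$, let $C$ denote $\operatorname{ht}[\mathcal G^\theta]$, and let $T'_\theta$ be the subtree of all $c_x\restriction(\alpha+1)$ with $\alpha\in C$ and $x<\theta$ or $x=*$. Let $T'_\mu$ be the tree $T'$ formed from $\mathcal G$.

**Lemma 19.** Let $W$ be as in Theorem 15. If $\theta<\mu$, then $[T'_\theta]^W=\{c_x:x<\theta\}\cup\{c_*\}$. Moreover $[T'_\mu]^W=\{c_x:x\in L_\mu\}\cup\{c_*\}$, which has size $|\mu|$ in $V$. Each of these trees has levels of size $<\kappa$, extensions of each node to all higher levels, and distinct predecessor sets for distinct nodes at limit levels.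

*Proof.* The statement about $T'_\mu$ is Theorem 15 and Lemma 14, together with $|L_\mu|=|\mu|$. Let $\theta<\mu$. A branch of $T'_\theta$ in $W$ is a branch of the tree $T'$ of $\mathcal G^\theta$. So by Theorem 15 it is $c_*$ or $c_x$ for some $x\in L_\mu$. In the latter case pick $\alpha$ with $c_x(\alpha)\ne*$. Since $c_x\restriction(\alpha+1)\in T'_\theta$, there is $y<\theta$ with $c_x(\alpha)=c_y(\alpha)$. So there are $N\ni x$ and $N'\ni y$ in $\mathcal G^\theta$ of height $\alpha$ with $y=\sigma_{NN'}(x)$. Since $\theta\in N\cap N'$, $\sigma_{NN'}(\theta)=\theta$. From $y\in\theta$ we get $x\in\theta$. Conversely, $c_*$ and the $c_x$ with $x<\theta$ are branches of $T'_\theta$. The bound on levels and the limit property pass from $T'$ to a downward closed subtree, and each node of $T'_\theta$ is extended by one of these branches. $\square$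

**Lemma 20.** Suppose there is a sealing system in $V$. For every cardinal $\theta$ with $\kappa\le\theta\le|\mu|$ there is a $\kappa$-tree $T$ with exactly $\theta$ branches such that in every outer model $W\supseteq V$ with $\operatorname{cf}^W(\kappa)>\omega$ all cofinal branches of $T$ lie in $V$.

*Proof.* Take $T'_\theta$ if $\theta<|\mu|$, and $T'_\mu$ if $\theta=|\mu|$. By Lemma 19 with $W=V$ it has exactly $\theta$ branches. Add one root below it, so that level $0$ is the root and old level $i$ becomes level $1+i$. Limit levels are not renumbered. Call the result $T^+$; its cofinal branches correspond to those of the old tree. Let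
$$T=\{(t,x):t\in T^+,\ x\in T_{\rm fin},\ t\text{ and }x\text{ have the same level}\}$$
with the product order.

We check normality. (a) $T$ has one root. (b) A node $(t,x)$ has at least two immediate successors, since $x$ has two and $t$ has at least one. (c) Both coordinates extend to all higher levels. (d) At a limit level, two nodes that differ in the first coordinate have distinct predecessor sets by Lemma 19, and two nodes that differ in the second have them because distinct sequences of limit length differ at some coordinate. Levels are of size $<\kappa$ as products of two such sets. So $T$ is a $\kappa$-tree. In $W$, its cofinal branches correspond exactly to pairs of cofinal branches of $T^+$ and $T_{\rm fin}$. All of these lie in $V$ by Lemmas 19 and 3. Their number in $V$ is $\theta\cdot\kappa=\theta$. $\square$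

It remains to find a sealing system. When $|\mu|>\kappa$ a chain cannot be one, so we force.

## 9. Forcing a sealing system

From here on assume also $\kappa^{<\kappa}=\kappa$. A condition is a small piece of the future $\mathcal G$ with a largest model; a stronger condition adds nothing inside that model.

**Definition 21 (the forcing $\mathbb P$).** A condition is a set $p\subseteq\mathcal S$ with $|p|<\kappa$ which satisfies (S1)–(S3), has $\operatorname{ht}[p]$ closed, and has a largest element $N_p\in p$, that is, $M\subseteq N_p$ for all $M\in p$. Put $q\le p$ iff $N_p\in q$ and $p=\{M\in q:M\subseteq N_p\}$.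

For example, $\{N\}$ is a condition for each $N\in\mathcal S$, and so is $\{M,N\}$ if $M\subseteq N$ are in $\mathcal S$ and $\operatorname{ht}M<\operatorname{ht}N$. In the second case $\{M,N\}\le\{M\}$, while $\{M,N\}\not\le\{N\}$. (One may add a weakest condition formally; nothing below changes.)

The relation is a partial order. Reflexivity is clear. If $q\le p$, then $p\subseteq q$, which gives antisymmetry. If $r\le q\le p$, then $N_p\in q\subseteq r$. As $N_p\subseteq N_q$, each $M\in r$ with $M\subseteq N_p$ is in $q$, so $\{M\in r:M\subseteq N_p\}=\{M\in q:M\subseteq N_p\}=p$.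

**Lemma 22 (heights end-extend).** If $q\le p$, then $\operatorname{ht}[q]\cap(\operatorname{ht}N_p+1)=\operatorname{ht}[p]$. If moreover $q\ne p$, then $\operatorname{ht}N_p<\operatorname{ht}N_q$.

*Proof.* If $N_q=N_p$, then $p=\{M\in q:M\subseteq N_q\}=q$. So if $q\ne p$, then $N_p\subsetneq N_q$, and Lemma 10 gives the second claim. In the first claim, $\supseteq$ is clear. For $\subseteq$ let $q\ne p$, $M\in q$, and $\operatorname{ht}M<\operatorname{ht}N_p$. Apply (S2) of $q$ to $M\subseteq N_q$ and $\beta=\operatorname{ht}N_p$: there is $M_1\in q$ of height $\operatorname{ht}N_p$ with $M\subseteq M_1\subseteq N_q$. By (S1), $\sigma_{M_1N_p}[M]\in q$. It is a subset of $N_p$, so it is in $p$, and its height is $\operatorname{ht}M$. $\square$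

**Lemma 23 (density).** Given $p\in\mathbb P$, $A\in[L_\mu]^{<\kappa}$ and $\zeta<\kappa$, there is $q\le p$ with $A\subseteq N_q$ and $\operatorname{ht}N_q>\zeta$.

*Proof.* By Lemma 6(ii) choose $N\in\mathcal S$ with $N_p\cup A\cup\{\operatorname{ht}N_p,\zeta\}\subseteq N$, and let $q=p\cup\{N\}$. Then $\operatorname{ht}N>\operatorname{ht}N_p$ and $\operatorname{ht}N>\zeta$. So $N$ is not a subset of any member of $p$.

(S1): for members of $p$ it is inherited, as their subsets in $q$ are in $p$. $N$ is the only member of its height.

(S2): let $K\subseteq M$ with $M\in p$. Then $K\in p$, and any $\beta\in\operatorname{ht}[q]$ below $\operatorname{ht}M$ is in $\operatorname{ht}[p]$, so (S2) of $p$ applies. Let $K\subseteq N$ with $K\in p$ and $\operatorname{ht}K<\beta<\operatorname{ht}N$, $\beta\in\operatorname{ht}[q]$. Then $\beta\in\operatorname{ht}[p]$. If $\beta=\operatorname{ht}N_p$, use $N_p$. If $\beta<\operatorname{ht}N_p$, use (S2) of $p$ for $K\subseteq N_p$.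

(S3): for members of $p$ it is inherited. The heights in $q$ other than $\operatorname{ht}N$ are at most $\operatorname{ht}N_p<\operatorname{ht}N$, so $\operatorname{ht}N$ is not a limit point of $\operatorname{ht}[q]$.

Finally $\operatorname{ht}[q]=\operatorname{ht}[p]\cup\{\operatorname{ht}N\}$ is closed, $N=N_q$ is largest, and $\{M\in q:M\subseteq N_p\}=p$. $\square$

**Lemma 24.** $\mathbb P$ is $\kappa$-closed.

*Proof.* **Step 1.** *This step reduces to strictly decreasing sequences.* Consider a decreasing sequence of limit length $<\kappa$. If it is eventually constant, it has a lower bound. Otherwise the indices $i$ with $p_i\ne p_{i'}$ for all $i'<i$ are cofinal. Indeed, if none of them were $\ge i_0$, then each $p_i$ with $i\ge i_0$ would equal some $p_{i'}$ with $i'<i_0$, so $p_i\le p_{i_0}\le p_{i'}=p_i$ and the sequence would be constant from $i_0$ on. Restricting to these indices gives a strictly decreasing sequence of limit length with the same lower bounds. So let $\langle p_i:i<\eta\rangle$ be strictly decreasing, $\eta<\kappa$ a limit.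

**Step 2.** *This step defines the lower bound.* Since $N_{p_i}\in p_k$ for $k\ge i$, the $N_{p_i}$ form a $\subseteq$-chain. Put $N=\bigcup_iN_{p_i}$ and $p=\bigcup_ip_i\cup\{N\}$. By Lemma 6(iii), $N\in\mathcal S$, and $\operatorname{ht}N=\sup_i\operatorname{ht}N_{p_i}$. By Lemma 22 the heights $\operatorname{ht}N_{p_i}$ are strictly increasing, so $\operatorname{ht}N$ is larger than all other heights in $p$. We claim:
$$\text{if }K\in p\text{ and }K\subseteq N_{p_i},\text{ then }K\in p_i. \tag{2}$$
By heights $K\ne N$, so $K\in p_k$ for some $k$, and we may take $k\ge i$. Now use $p_i=\{M\in p_k:M\subseteq N_{p_i}\}$.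

**Step 3.** *This step verifies that $p$ is a condition below all $p_i$.*

(S1): members of $\bigcup_ip_i$ of the same height lie in a common $p_i$. Subsets of them in $p$ lie in $p_i$ by (2), and (S1) of $p_i$ applies. $N$ is alone at its height.

(S2): let $K\subseteq M$ with $M\in p_i$, and let $\beta\in\operatorname{ht}[p]$ lie strictly between the heights. Then $K\in p_i$ by (2). Also $\beta\in\operatorname{ht}[p_k]$ for some $k\ge i$ and $\beta<\operatorname{ht}N_{p_i}$, so $\beta\in\operatorname{ht}[p_i]$ by Lemma 22. Apply (S2) of $p_i$. Let $K\subseteq N$, $K\ne N$, and $\operatorname{ht}K<\beta<\operatorname{ht}N$, $\beta\in\operatorname{ht}[p]$. Choose $i$ with $K\in p_i$ and $\beta<\operatorname{ht}N_{p_i}$. Again $\beta\in\operatorname{ht}[p_i]$, and (S2) of $p_i$ for $K\subseteq N_{p_i}$ gives the desired model.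

(S3): a finite subset of $N$ lies in some $N_{p_i}\in p$, and $N_{p_i}\subsetneq N$. For $M\in p_i$, the sets $\operatorname{ht}[p]$ and $\operatorname{ht}[p_i]$ agree up to $\operatorname{ht}M$ by Lemma 22, so (S3) of $p_i$ applies.

The sets $\operatorname{ht}[p_i]$ are closed and end-extend one another, and $\operatorname{ht}N$ is the supremum of their union. So $\operatorname{ht}[p]$ is closed. Clearly $|p|<\kappa$ and $N$ is largest. By (2), $\{M\in p:M\subseteq N_{p_i}\}=p_i$, so $p\le p_i$. $\square$

The next lemma is where many models of the same height are allowed to coexist, and where (S1) has to be re-established between two strangers.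

**Lemma 25.** $\mathbb P$ has the $\kappa^+$-c.c.

*Proof.* **Step 1.** *This step thins out a family so that the conditions are copies of each other.* Let $\langle p_\xi:\xi<\kappa^+\rangle$ be distinct conditions. Write $N_\xi=N_{p_\xi}$ and $\pi_\xi=\pi_{N_\xi}$. Consider the pair $(\bar N_\xi,\{\pi_\xi[M]:M\in p_\xi\})$. Here $\bar N_\xi=L_\nu$ with $\nu<\kappa$. Since $|\mathcal P(\bar N_\xi)|\le\kappa^{<\kappa}=\kappa$, there are at most $\kappa^{<\kappa}=\kappa$ subsets of $\mathcal P(\bar N_\xi)$ of size $<\kappa$. So there are at most $\kappa$ such pairs, and after thinning we may assume that the pair is constant. Then the $N_\xi$ are distinct, since $N_\xi$ determines $\pi_\xi$, and together with the pair it determines $p_\xi$. By the $\Delta$-system lemma for sets of size $<\kappa$, which is valid for $\kappa^+$ many sets since $\kappa^{<\kappa}=\kappa$, assume $N_\xi\cap N_\zeta=R$ for all $\xi\ne\zeta$. Since $|\bar N_\xi|^{|R|}\le\kappa$, we may also assume that $\pi_\xi\restriction R$ does not depend on $\xi$. As $\kappa\in R$ and $\pi_\xi(\kappa)=\operatorname{ht}N_\xi$, all $N_\xi$ have the same height $\alpha$.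

**Step 2.** *This step defines a candidate for a common extension of two of them.* Fix $\xi\ne\zeta$ and let $\sigma=\pi_\zeta^{-1}\circ\pi_\xi:N_\xi\cong N_\zeta$. Then $\sigma\restriction R=\mathrm{id}$ and $\{\sigma[M]:M\in p_\xi\}=p_\zeta$. By Lemma 6(v), $\sigma$ preserves heights of members of $p_\xi$, so $\operatorname{ht}[p_\xi]=\operatorname{ht}[p_\zeta]$. Choose $N\in\mathcal S$ with $N_\xi\cup N_\zeta\cup\{\alpha\}\subseteq N$. Then $\operatorname{ht}N>\alpha$. Let $q=p_\xi\cup p_\zeta\cup\{N\}$.

**Step 3.** *This step shows that no new models appear below the two tops:*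
$$\{K\in q:K\subseteq N_\xi\}=p_\xi,\qquad \{K\in q:K\subseteq N_\zeta\}=p_\zeta. \tag{3}$$
By heights, $N\not\subseteq N_\xi$. If $K\in p_\zeta$ and $K\subseteq N_\xi$, then $K\subseteq N_\xi\cap N_\zeta=R$, so $K=\sigma^{-1}[K]\in p_\xi$. The second equation is symmetric.

**Step 4.** *This step verifies (S1) for $q$.* For two models of the same height in $p_\xi$, or two in $p_\zeta$, use (S1) there, with (3) for the subsets $K$. $N$ is alone at its height. Now let $M\in p_\xi$ and $M'\in p_\zeta$ have the same height, and let $M_1=\sigma[M]\in p_\zeta$. Then $M\cong M_1\cong M'$, and by uniqueness of isomorphisms $\sigma_{MM'}=\sigma_{M_1M'}\circ(\sigma\restriction M)$. If $a\in M\cap M'$, then $a\in R$. So $\sigma(a)=a$, hence $a\in M_1\cap M'$ and $\sigma_{M_1M'}(a)=a$ by (S1) of $p_\zeta$. Thus $\sigma_{MM'}(a)=a$. If $K\in q$ and $K\subseteq M$, then $K\in p_\xi$ by (3), so $\sigma[K]\in p_\zeta$ and $\sigma[K]\subseteq M_1$. By (S1) of $p_\zeta$, $\sigma_{MM'}[K]=\sigma_{M_1M'}[\sigma[K]]\in p_\zeta$. The case $M\in p_\zeta$, $M'\in p_\xi$ is symmetric, using $\sigma^{-1}$.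

**Step 5.** *This step verifies the remaining requirements.* Note $\operatorname{ht}[q]=\operatorname{ht}[p_\xi]\cup\{\operatorname{ht}N\}$. (S2): if $K\subseteq M\in p_\xi$, then $K\in p_\xi$ by (3), and heights in $q$ below $\operatorname{ht}M$ are in $\operatorname{ht}[p_\xi]$, so (S2) of $p_\xi$ applies; similarly for $p_\zeta$. Let $K\subseteq N$ with, say, $K\in p_\xi$, and $\operatorname{ht}K<\beta<\operatorname{ht}N$, $\beta\in\operatorname{ht}[q]$. If $\beta=\alpha$, use $N_\xi$. If $\beta<\alpha$, use (S2) of $p_\xi$ for $K\subseteq N_\xi$. (S3): for members of $p_\xi$ and $p_\zeta$ it is inherited, since the heights up to $\alpha$ are the same. $\operatorname{ht}N$ is not a limit point of $\operatorname{ht}[q]$. Clearly $\operatorname{ht}[q]$ is closed, $|q|<\kappa$, and $N$ is largest. So $q$ is a condition, and by (3), $q\le p_\xi$ and $q\le p_\zeta$. $\square$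

By Lemma 24 no sequences of length $<\kappa$ are added, so cardinals up to $\kappa$ are preserved, and $\kappa$ stays regular and uncountable. By Lemma 25 cardinals from $\kappa^+$ on are preserved.

**Lemma 26.** If $G$ is $\mathbb P$-generic over $V$, then in $V[G]$ the set $\mathcal G=\bigcup G$ is a sealing system.

*Proof.* **Step 1.** *This step shows that conditions in $G$ are initial pieces of $\mathcal G$.* For $p\in G$,
$$p=\{M\in\mathcal G:M\subseteq N_p\},\qquad \operatorname{ht}[\mathcal G]\cap(\operatorname{ht}N_p+1)=\operatorname{ht}[p]. \tag{4}$$
Indeed, let $M\in p'\in G$ and take $q\in G$ below $p$ and $p'$. Then $M\in q$. If $M\subseteq N_p$, then $M\in p$ since $q\le p$. If $\operatorname{ht}M\le\operatorname{ht}N_p$, then $\operatorname{ht}M\in\operatorname{ht}[p]$ by Lemma 22.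

**Step 2.** *This step verifies (S1)–(S3) and directedness.* Finitely many members of $\mathcal G$ lie in a common $q\in G$ and are subsets of $N_q\in\mathcal G$. So $\mathcal G$ is directed, and (S1) for $\mathcal G$ follows from (S1) for conditions $q\in G$ containing the models $M,N,K$ in question. For (S2), let $K\subseteq N$ be in $q\in G$, and let $\beta\in\operatorname{ht}[\mathcal G]$ lie strictly between their heights. Then $\beta<\operatorname{ht}N_q$, so $\beta\in\operatorname{ht}[q]$ by (4), and (S2) of $q$ applies. For (S3), let $N\in q\in G$ and let $\operatorname{ht}N$ be a limit point of $\operatorname{ht}[\mathcal G]$. By (4) it is a limit point of $\operatorname{ht}[q]$, and (S3) of $q$ applies.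

**Step 3.** *This step verifies covering and that $C=\operatorname{ht}[\mathcal G]$ is club.* By Lemma 23 and genericity every finite subset of $L_\mu$ is included in a member of $\mathcal G$, and $C$ is unbounded in $\kappa$. Let $\alpha<\kappa$ be a limit point of $C$, and take $p\in G$ with $\operatorname{ht}N_p>\alpha$. By (4), $\alpha$ is a limit point of $\operatorname{ht}[p]$, which is closed, so $\alpha\in\operatorname{ht}[p]\subseteq C$. Finally $\mathcal G\subseteq\mathcal S^V\subseteq\mathcal S^{V[G]}$. $\square$

## 10. Proofs of Theorems B and A

*Proof of Theorem B.* Let $\mathbb P$ be the forcing of Definition 21. It is $\kappa$-closed and $\kappa^+$-c.c. by Lemmas 24 and 25. Let $G$ be generic. In $V[G]$, $\kappa$ is still regular and uncountable and $\kappa<\mu$. The rest of (H) concerns only $L$, so (H) holds in $V[G]$. By Lemma 26 there is a sealing system in $V[G]$. Now Lemma 20, applied in $V[G]$, gives for every cardinal $\theta$ with $\kappa\le\theta\le|\mu|$ a $\kappa$-tree with exactly $\theta$ branches, all of whose cofinal branches in outer models $W\supseteq V[G]$ with $\operatorname{cf}^W(\kappa)>\omega$ lie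 in $V[G]$. Set-generic extensions of $V[G]$ in which $\operatorname{cf}(\kappa)>\omega$ are such outer models, so the tree is strongly sealed. $\blacksquare$

*Proof of Theorem A.* Assume $V=L$ and take $\mu=\theta=\kappa^{++}$, $\chi=\kappa^+$. The hypotheses of Theorem B were checked in Section 2. Since $\mathbb P$ preserves cardinals, $\kappa^{++}$ is computed the same way in $L$ and $L[G]$, and $|\mu|=\kappa^{++}$ there. So in $L[G]$ there is a strongly sealed $\kappa$-tree with exactly $\kappa^{++}$ branches. With $\kappa=\omega_1$ this is a strongly sealed $\omega_1$-tree with exactly $\omega_3$ branches, consistent relative to ZFC alone. $\blacksquare$
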